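\title{Adding a Dominating Real Changes the Ordinal Theory}

\begin{abstract}
We prove in ZFC that every set forcing that adds a dominating real changes the truth value of some formula whose only parameters are ordinals. This answers a question posed by Robinson. A dominating real raises the ordinal $\omega_1^x$ for every ground model real $x$. We show that the relation this induces on the grounds of the universe is well-founded. The rank of the universe in a set-sized version of this relation is an ordinal, definable from one ordinal parameter, that strictly increases when a dominating real is added. Two examples show that ``dominating'' cannot be weakened to ``unbounded'' and that the ordinal parameters cannot be dropped.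
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A forcing extension $V[G]$ has the same ordinals as its ground model $V$, so a formula whose parameters are ordinals can be evaluated in both models and the answers compared. For an inner model $V$ of $W$, we say that $V$ and $W$ \emph{have the same ordinal theory}, and write $V\equiv_{ON}W$, if
\[
V\models\varphi(\alpha_1,\dots,\alpha_n)\iff W\models\varphi(\alpha_1,\dots,\alpha_n)
\]
for every formula $\varphi$ of the language of set theory and all ordinals $\alpha_1,\dots,\alpha_n$. A forcing $\mathbb{P}$ \emph{changes the ordinal theory} if there is a $\mathbb{P}$-generic $G$ over $V$ with $V\not\equiv_{ON}V[G]$. All forcings in this paper are set forcings.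

Models with the same ordinal theory have the same cardinals, the same cofinalities and the same values of $2^{\mu}$, since ``$\alpha$ is a cardinal'', ``$\operatorname{cf}(\alpha)=\beta$'' and ``$2^{\alpha}=\beta$'' are formulas of the kind considered. They also have the same ordinal definable sets of ordinals, with the same definitions. A forcing that changes the ordinal theory therefore leaves a trace that can be detected by someone who lives in $V[G]$ and may name ordinals but may name neither $V$ nor $G$.

Some forcings leave such a trace for simple reasons. A forcing that collapses a cardinal $\alpha$ changes the truth value of ``$\alpha$ is a cardinal''. Over $L$, every forcing that adds a new set changes the truth value of the sentence $V=L$. Adding a new real does not suffice in general: there are models whose ordinal theory is not changed by adding a Cohen real (Proposition~\ref{prop:cohen}). It is natural to ask which kinds of new reals cannot be hidden in this way.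

A real $d\in\omega^\omega$ \emph{dominates} a family $\mathcal{F}\subseteq\omega^\omega$ if for each $r\in\mathcal{F}$ we have $d(n)\ge r(n)$ for all but finitely many $n$. A real in a generic extension is \emph{dominating} if it dominates $\omega^\omega\cap V$, and a forcing \emph{adds a dominating real} if it forces that such a real exists. An example is Hechler forcing, the poset of pairs $(s,f)$ with $s\in\omega^{<\omega}$ and $f\in\omega^\omega$, where $(t,g)\le(s,f)$ if $t$ extends $s$, $g(n)\ge f(n)$ for all $n$, and $t(i)\ge f(i)$ for all $i\in\operatorname{dom}(t)\setminus\operatorname{dom}(s)$. The union of the first coordinates of the generic filter is dominating, because for $r\in V$ every condition $(s,f)$ has the extension $(s,\max(f,r))$.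

The following question is posed in \cite{Robinson}.

\medskip
\noindent\textbf{Question.} \emph{Let $\mathbb{P}$ be a forcing that adds a dominating real. Must $\mathbb{P}$ change the ordinal theory?}
\medskip

The statement ``there is a real that dominates $\omega^\omega\cap V$'' is false in $V$ and true in $V[G]$, but it names the set $\omega^\omega\cap V$, and the problem is to replace this parameter by ordinals. Three known results point toward a positive answer. None of them is used below.
\begin{enumerate}
\item[(K1)] If $A,B$ are sets of ordinals with $L[A]\subseteq L[B]$ and $L[B]$ has a real dominating the reals of $L[A]$, then $L[A]$ and $L[B]$ have different ordinal theories.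
\item[(K2)] If there is an extendible cardinal, then every forcing that adds a dominating real changes the ordinal theory.
\item[(K3)] In every model of ZFC, Hechler forcing changes the ordinal theory.
\end{enumerate}

We show that the answer is yes, and that a single formula detects the change.

\begin{theorem}[ZFC]\label{thm:main}
There is a formula that defines, with an infinite ordinal $\kappa$ as its only parameter, an ordinal $\rho_\kappa$ with the following property. If $\mathbb{P}$ is a forcing, $\kappa\ge|\mathbb{P}|$ is an infinite ordinal, $G$ is $\mathbb{P}$-generic over $V$, and $V[G]$ has a real dominating $\omega^\omega\cap V$, then $\rho_\kappa^{V[G]}>\rho_\kappa^{V}$. Consequently, in every model of ZFC, every forcing that adds a dominating real changes the ordinal theory.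
\end{theorem}

Here $\rho_\kappa^N$ is the value of $\rho_\kappa$ computed in the model $N$. Roughly, $\rho_\kappa^V$ is the height of the towers of models below $V$ in which each model arises from the one below it by adding a dominating real. Passing to $V[G]$ adds a floor on top of every such tower, and this makes the towers taller provided that they are well-founded. Section~\ref{sec:cohen} shows what goes wrong for Cohen reals, whose towers are not well-founded. Section~\ref{sec:jump} extracts from domination the one consequence that we use, called jumping. Sections~\ref{sec:LZA} and~\ref{sec:grounds} prove well-foundedness, first for models of the form $L[Z,A]$ and then for the grounds of $V$. Sections~\ref{sec:kappa} and~\ref{sec:rank} cut the relation down to a set, define $\rho_\kappa$ and prove Theorem~\ref{thm:main}. Section~\ref{sec:params} shows that sentences without parameters do not suffice.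

\section{Conventions and background}\label{sec:conv}

We work in ZFC. An \emph{inner model} is a transitive class model of ZFC, definable with parameters, that contains all ordinals; $V$ itself is one. Statements about inner models are schemes, and each class that occurs below is given by a fixed formula with set parameters.

\subsection*{Forcing}
It is convenient to allow nonempty preorders (reflexive and transitive relations) as forcing notions; this includes partial orders. A set $g\subseteq\mathbb{P}$ is \emph{$\mathbb{P}$-generic over $U$} if it is upward closed, any two of its elements have a common extension in $g$, and it meets every dense subset of $\mathbb{P}$ that lies in $U$. Then $U[g]$ is the class of values $\tau^g$ of $\mathbb{P}$-names $\tau\in U$. Besides the truth and definability lemmas we use the following textbook facts.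
\begin{itemize}
\item \emph{Minimality.} $U[g]$ is contained in every inner model that contains $U\cup\{g\}$.
\item \emph{Chain condition.} If $\kappa$ is an infinite ordinal and $|\mathbb{P}|^U\le|\kappa|^U$, then every cardinal of $U$ above $\kappa$ is a cardinal of $U[g]$.
\item \emph{Product lemma.} For $\mathbb{P},\mathbb{Q}\in U$, the $(\mathbb{P}\times\mathbb{Q})$-generic filters over $U$ are the sets $g\times h$ with $g$ $\mathbb{P}$-generic over $U$ and $h$ $\mathbb{Q}$-generic over $U[g]$, and $U[g\times h]=U[g][h]$.
\item \emph{Homogeneity.} $\mathbb{P}$ is \emph{weakly homogeneous} if for all $p,q$ there is an automorphism $\pi$ of $\mathbb{P}$ with $\pi(p)$ compatible with $q$. Automorphisms fix check names, so if $p\Vdash\varphi(\check{\vec\alpha})$ then $\pi(p)\Vdash\varphi(\check{\vec\alpha})$ and no $q$ forces the negation. Hence, if $\mathbb{P}$ is weakly homogeneous in $U$, then for every generic $g$ and all ordinals $\vec\alpha$,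
\begin{equation}\label{eq:homog}
U[g]\models\varphi(\vec\alpha)\iff U\models\text{``every condition of $\mathbb{P}$ forces $\varphi(\check{\vec\alpha})$''}.
\end{equation}
\end{itemize}
Statements about generic extensions $V[G]$ of the universe are read in the usual way as statements about the forcing relation. Read in this way, Theorem~\ref{thm:main} is a theorem of ZFC and holds in every model of ZFC. In Sections~\ref{sec:cohen} and~\ref{sec:params} we force over a countable model $M$ of ZFC, over which generic filters exist. If $M$ is ill-founded, $M[g]$ denotes the quotient $M^{\mathbb{B}}/g$ of the Boolean-valued model; the truth and definability lemmas hold as usual.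

\subsection*{Absoluteness and coding}
Let $N$ be an inner model.
\begin{enumerate}
\item[(A1)] A relation $R$ on a set $X$ is \emph{well-founded} if every nonempty subset of $X$ has an $R$-minimal element; by dependent choice, this holds if and only if there is no infinite $R$-descending sequence. A well-founded relation has a rank function, $\operatorname{rk}(a)=\sup\{\operatorname{rk}(b)+1:b\mathrel{R}a\}$. If $(X,R)\in N$, then $R$ is well-founded in $N$ if and only if it is well-founded in $V$, and the ranks agree: a rank function in $N$ is a rank function in $V$, and a descending sequence in $N$ is a descending sequence in $V$.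
\item[(A2)] For sets of ordinals $Z,A$, the class $L[Z,A]$ is the least inner model containing $Z$ and $A$. It has a canonical well-order $<_{Z,A}$, and the formulas ``$y\in L[Z,A]$'' and ``$y<_{Z,A}y'$'' are absolute for inner models containing $Z$ and $A$. We write $L[A]$ for $L[\emptyset,A]$.
\item[(A3)] G\"odel's pairing function is an absolute bijection from pairs of ordinals onto the ordinals, and it maps $\mu\times\mu$ onto $\mu$ for each infinite cardinal $\mu$. So relations on ordinals are coded by sets of ordinals. By choice in $N$, every $y\in N$ is recovered, by a Mostowski collapse, from a set of ordinals in $N$ that codes $\in$ on the transitive closure of $\{y\}$. Hence inner models with the same sets of ordinals are equal.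
\end{enumerate}

\section{Cohen reals: a tower without a bottom}\label{sec:cohen}

For a set $I$, let $\operatorname{Add}(\omega,I)$ be the poset of finite partial functions from $I\times\omega$ to $2$, ordered by reverse inclusion. It is weakly homogeneous: given $p,q$, flip the bits at the coordinates where $p$ and $q$ disagree. The forcing $\operatorname{Add}(\omega,1)$ adds a Cohen real $c\colon\omega\to2$. Let $u(n)$ be the least $m$ with $c(n+m)=1$; it exists by density. The real $u$ is not dominated by any ground model real $r$: given a condition $p$ and $N<\omega$, pick $n\ge N$ beyond the domain of $p$ and extend $p$ by zeros on the interval $[n,n+r(n)]$, which forces $u(n)>r(n)$.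

\begin{proposition}\label{prop:cohen}
Let $M$ be a countable model of ZFC, let $G$ be generic over $M$ for $\operatorname{Add}(\omega,\omega_1)^M$, and let $V=M[G]$. Then $\operatorname{Add}(\omega,1)$, which adds a real not dominated by any ground model real, does not change the ordinal theory of $V$.
\end{proposition}

\begin{proof}
Let $c$ be $\operatorname{Add}(\omega,1)$-generic over $V$. In $M$, a bijection between $\omega_1$ and $\omega_1$ with one point added induces an isomorphism $\operatorname{Add}(\omega,\omega_1)\times\operatorname{Add}(\omega,1)\cong\operatorname{Add}(\omega,\omega_1)$. By the product lemma, $V[c]=M[G']$ for some $G'$ that is $\operatorname{Add}(\omega,\omega_1)^M$-generic over $M$. By \eqref{eq:homog}, applied to $G$ and to $G'$, each of $V\models\varphi(\vec\alpha)$ and $V[c]\models\varphi(\vec\alpha)$ is equivalent to the statement that in $M$ every condition of $\operatorname{Add}(\omega,\omega_1)$ forces $\varphi(\check{\vec\alpha})$.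
\end{proof}

So ``dominating'' cannot be weakened to ``unbounded'' in Theorem~\ref{thm:main}. It is instructive to see what $V$ looks like from the inside. Let $c_n$ be the $n$-th Cohen real of $G$ and let $V_n$ be the extension of $M$ by the coordinates of $G$ in $[n,\omega_1)$. By the product lemma $c_n$ is Cohen over $V_{n+1}$ and $V_n=V_{n+1}[c_n]$, so
\[
V[c]\supsetneq V=V_0\supsetneq V_1\supsetneq V_2\supsetneq\cdots
\]
is a tower in which every step adds a Cohen real and no step is the lowest. Such a tower is not made taller by a new floor on top, and the new real $c$ is absorbed.

To hide a dominating real one would try to build a tower of the same shape with $d_n\in V_n$ dominating the reals of $V_{n+1}$. A product will not do, because the steps can no longer be interchanged: if $d$ dominates the reals of a model containing $d'$, and $d'$ dominates the reals of a model containing $d$, then $d'(n)+1\le d(n)$ and $d(n)+1\le d'(n)$ for large $n$. This suggests that towers of dominating extensions are well-founded and that their height is the invariant we want. The order of eventual domination alone does not give well-foundedness: the functions $d_n(i)=\max(i-n,0)$ satisfy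 $d_{n+1}(i)+1\le d_n(i)$ for all $i>n$. We need an ordinal that drops at each step down.

\section{Domination raises $\omega_1^x$}\label{sec:jump}

A \emph{tree} is a set $T\subseteq\omega^{<\omega}$ that contains $\emptyset$ and is closed under initial segments. A \emph{branch} of $T$ is an $f\in\omega^\omega$ with $f\restriction k\in T$ for all $k$, and $T$ is \emph{well-founded} if it has no branch. For well-founded $T$ let
\[
\operatorname{rk}_T(t)=\sup\{\operatorname{rk}_T(s)+1:s\in T,\ s\supsetneq t\},\qquad\operatorname{rk}(T)=\operatorname{rk}_T(\emptyset).
\]
For example, in the tree of strictly decreasing sequences the node $(n)$ has rank $n$ and the tree has rank $\omega$. If $T,S$ are well-founded and $\pi\colon T\to S$ preserves proper extension, then $\operatorname{rk}_T(t)\le\operatorname{rk}_S(\pi(t))$ for all $t\in T$, by induction on $\operatorname{rk}_T(t)$.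

We identify finite sequences with numbers by a recursive coding, let $\langle k,i\rangle$ be a recursive bijection from $\omega\times\omega$ onto $\omega$, and define $z\oplus x$ by $(z\oplus x)(2i)=z(i)$, $(z\oplus x)(2i+1)=x(i)$. For $x\in\omega^\omega$ let
\[
\omega_1^x=\sup\{\operatorname{rk}(T)+1:T\text{ is a well-founded tree recursive in }x\}.
\]
If $x$ is recursive in $y$ then $\omega_1^x\le\omega_1^y$, so $\omega_1^x$ depends only on the Turing degree of $x$. By (A1), $\omega_1^x$ is computed identically in all inner models containing $x$.

\begin{definition}\label{def:jump}
Let $U\subseteq U'$ be inner models. We say that $U'$ \emph{jumps over} $U$, with \emph{witness} $z$, if $z\in\omega^\omega\cap U'$ and $\omega_1^{z\oplus x}>\omega_1^x$ for all $x\in\omega^\omega\cap U$.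
\end{definition}

Jumping depends only on the reals of the two models, and it persists when $U$ is made smaller or $U'$ larger. No model jumps over itself: take $x=z$ and note that $z\oplus z\equiv_Tz$.

The link with domination is as follows. To decide whether a tree $T\in U$ is well-founded one must search through all reals. If $T$ has a branch, it has one in $U$, and this branch lies below a finite modification of a dominating real $d$. The search can therefore be restricted to finitely branching subtrees of $T$, and by K\"onig's lemma the absence of a branch in such a subtree is certified by a single number. With these certificates one can assemble all well-founded trees recursive in $x$ into one well-founded tree recursive in $d\oplus x$.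

\begin{lemma}\label{lem:dom}
If $U\subseteq U'$ are inner models and $d\in U'$ dominates $\omega^\omega\cap U$, then $\omega_1^{d\oplus x}>\omega_1^x$ for all $x\in\omega^\omega\cap U$. So $U'$ jumps over $U$.
\end{lemma}

\begin{proof}
Fix $x\in\omega^\omega\cap U$. We first list the trees recursive in $x$ in a uniform way; the obstacle is that one cannot decide which oracle programs compute trees. Let $\varphi_e^x$ be the $e$-th partial function computable from $x$, and let $T_e$ be the set of $t\in\omega^{<\omega}$ such that for no $k\le|t|$ does the computation of $\varphi_e^x(t\restriction k)$ halt with value $0$ in fewer than $|t|$ steps. Each $T_e$ contains $\emptyset$ and is closed under initial segments, and the $T_e$ are uniformly recursive in $x$. Suppose $\varphi_e^x$ is the characteristic function of a tree $T$. Then $T\subseteq T_e$, since $\varphi^x_e$ has value $1$ on all initial segments of a node of $T$. Every branch $f$ of $T_e$ is a branch of $T$: if $\varphi_e^x(f\restriction k)$ halts with value $0$ in $m$ steps, then $f\restriction\max(k,m+1)\notin T_e$. So $T$ is well-founded if and only if $T_e$ is, and then $\operatorname{rk}(T)\le\operatorname{rk}(T_e)$.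 Hence
\begin{equation}\label{eq:omega1}
\omega_1^x=\sup\{\operatorname{rk}(T_e)+1:e\in\omega,\ T_e\text{ is well-founded}\}.
\end{equation}

Put $d_j(i)=\max(d(i),j)$. Let $C(e,j,k)$ say that no $t\in T_e$ of length $k$ satisfies $t(i)\le d_j(i)$ for all $i<k$. This is decided by a finite search, so $C$ is recursive in $d\oplus x$. We claim that
\begin{equation}\label{eq:cert}
T_e\text{ is well-founded}\iff\forall j\,\exists k\ C(e,j,k).
\end{equation}
Suppose that for some $j$ no $k$ works. Then the finitely branching tree of all $t\in T_e$ with $t(i)\le d_j(i)$ for all $i<|t|$ has nodes of every length, so by K\"onig's lemma $T_e$ has a branch. Conversely, suppose $T_e$ is ill-founded. Since $T_e\in U$, it has a branch $f\in U$ by (A1). Since $d$ dominates $f$, there is $n$ with $f(i)\le d(i)$ for $i\ge n$; take $j\ge f(i)$ for all $i<n$. Then $f(i)\le d_j(i)$ for all $i$, and $f\restriction k$ shows that $C(e,j,k)$ fails for every $k$. This is the only place where domination is used.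

Let $S$ consist of $\emptyset$ and all sequences
\[
(e,\langle a_0,h_0\rangle,\dots,\langle a_{l-1},h_{l-1}\rangle),\qquad l\ge0,
\]
such that $(a_0,\dots,a_{l-1})\in T_e$ and $C(e,j,h_j)$ holds for all $j<l$. Thus $S$ follows $T_e$ above the node $(e)$, but to go one level deeper it must produce one more certificate. $S$ is a tree recursive in $d\oplus x$. A branch of $S$ would give an $e$, a branch of $T_e$, and a function $h$ with $C(e,j,h(j))$ for all $j$, contradicting \eqref{eq:cert}. So $S$ is well-founded. If $T_e$ is well-founded, choose by \eqref{eq:cert} a function $h$ with $C(e,j,h(j))$ for all $j$. The map $t\mapsto(e,\langle t(0),h(0)\rangle,\dots,\langle t(|t|-1),h(|t|-1)\rangle)$ from $T_e$ to $S$ preserves proper extension and sends $\emptyset$ to $(e)$, so $\operatorname{rk}(S)\ge\operatorname{rk}_S((e))+1\ge\operatorname{rk}(T_e)+1$. By \eqref{eq:omega1}, $\operatorname{rk}(S)\ge\omega_1^x$, and therefore $\omega_1^{d\oplus x}\ge\operatorname{rk}(S)+1>\omega_1^x$.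
\end{proof}

We can now see, in the simplest case, why the tower of Section~\ref{sec:cohen} has no analogue for dominating reals. For a sequence $\langle z_n:n<\omega\rangle$ of reals, define its \emph{tails} $x_n\in\omega^\omega$ by $x_n(\langle k,i\rangle)=z_{n+k}(i)$.

\begin{lemma}\label{lem:tails}
Let $\langle z_n:n<\omega\rangle$ be a sequence of reals with tails $x_n$. Then $\omega_1^{z_n\oplus x_{n+1}}\le\omega_1^{x_{n+1}}$ for some $n$.
\end{lemma}

\begin{proof}
Since $x_n(\langle0,i\rangle)=z_n(i)$ and $x_n(\langle k+1,i\rangle)=x_{n+1}(\langle k,i\rangle)$, we have $x_n\equiv_Tz_n\oplus x_{n+1}$. If the lemma failed, then $\omega_1^{x_n}=\omega_1^{z_n\oplus x_{n+1}}>\omega_1^{x_{n+1}}$ for all $n$, an infinite descending sequence of ordinals.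
\end{proof}

Let $V_0\supseteq V_1\supseteq\cdots$ be a tower in which $V_n$ jumps over $V_{n+1}$ with witness $z_n$, and suppose that $x_n\in V_n$ for all $n$, as happens in the Cohen tower, where $\langle c_m:m\ge n\rangle\in V_n$. Then $\omega_1^{z_n\oplus x_{n+1}}>\omega_1^{x_{n+1}}$ for all $n$, which contradicts Lemma~\ref{lem:tails}. This is the main idea of the proof. The difficulty is the assumption $x_n\in V_n$. For an arbitrary tower the witnesses $z_n$ are chosen in $V$; each $z_m$ with $m\ge n$ lies in $V_n$, but the sequence of them need not. The remedy is to replace the given tower by one in which every model can compute, by canonical choices, the whole tower below it.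

\section{Jumps between models $L[Z,A]$}\label{sec:LZA}

Canonical choices are available in the models $L[Z,A]$. Fix a set of ordinals $Z$ and an infinite ordinal $\lambda$. For $A,A'\subseteq\lambda$ let
\[
A'\lhd A\iff A'\in L[Z,A]\text{ and }L[Z,A]\text{ jumps over }L[Z,A'].
\]
Let $C_A$ be the set consisting of $A$ and all sets that can be reached from $A$ by finitely many steps down along $\lhd$.

\begin{lemma}\label{lem:abs}
Let $N$ be an inner model with $Z\in N$ and let $A\in P(\lambda)\cap N$. Then $C_A\subseteq N$, the set $C_A$ and the relation $\lhd$ on it are computed in $N$ as in $V$, and so is the set of witnesses that $L[Z,A]$ jumps over $L[Z,A']$, for each $A'\lhd A$.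
\end{lemma}

\begin{proof}
If $B\in N$ and $B'\lhd B$, then $B'\in L[Z,B]\subseteq N$ by (A2). So $C_A\subseteq N$. For $B,B'\in P(\lambda)\cap N$, the classes $L[Z,B]$ and $L[Z,B']$ are contained in $N$ and are computed in $N$ as in $V$ by (A2). The statements ``$B'\lhd B$'' and ``$z$ is a witness'' quantify only over the reals of these two classes and use the absolute function $x\mapsto\omega_1^x$, so they have the same truth value in $N$ and in $V$. Consequently the $\lhd$-predecessors of each $B\in N$ are the same in $N$ and in $V$, and $N$ computes $C_A$ correctly.
\end{proof}

\begin{proposition}\label{prop:LZA}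
The relation $\lhd$ on $P(\lambda)$ is well-founded.
\end{proposition}

\begin{proof}
Call $A\subseteq\lambda$ \emph{bad} if there is an infinite $\lhd$-descending sequence that starts with $A$. Such a sequence stays in $C_A$, and a descending sequence in $C_A$ can be prefixed by a finite path from $A$. So $A$ is bad if and only if $\lhd$ is ill-founded on $C_A$. By Lemma~\ref{lem:abs} and (A1), if $N$ is an inner model containing $Z$ and $A$, then $A$ is bad in $N$ if and only if it is bad in $V$. This is the point of the notion: $N$ may not contain a given descending sequence, but it knows that there is one.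

If $A$ is bad, then the second term of a descending sequence from $A$ is a bad set $A'\lhd A$, and $A'\in L[Z,A]$. Let $F(A)$ be the $<_{Z,A}$-least bad $A'\lhd A$, and let $D(A)$ be the $<_{Z,A}$-least witness that $L[Z,A]$ jumps over $L[Z,F(A)]$. If $N$ is an inner model containing $Z$ and a bad set $A$, then $N$ computes $F(A)$ and $D(A)$ as $V$ does: the candidates lie in $L[Z,A]\subseteq N$, and badness, $\lhd$, the set of witnesses and $<_{Z,A}$ are absolute.

Suppose that $\lhd$ is ill-founded, and let $B_0$ be bad. Put $B_{n+1}=F(B_n)$ and $z_n=D(B_n)$, and let $x_n$ be the tails of $\langle z_n:n<\omega\rangle$. Fix $n$ and let $N=L[Z,B_n]$. In $N$, the set $B_n$ is bad, and the recursion that starts with $B_n$ and iterates $F$ can be carried out. By the previous paragraph it produces $\langle B_m:m\ge n\rangle$, and applying $D$ in $N$ produces $\langle z_m:m\ge n\rangle$. So $x_n\in L[Z,B_n]$ for every $n$. Since $z_n$ witnesses that $L[Z,B_n]$ jumps over $L[Z,B_{n+1}]$ and $x_{n+1}\in L[Z,B_{n+1}]$, we get $\omega_1^{z_n\oplus x_{n+1}}>\omega_1^{x_{n+1}}$ for all $n$, contradicting Lemma~\ref{lem:tails}.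
\end{proof}

\begin{example}\label{ex:K1}
The case $Z=\emptyset$ shows how a well-founded relation yields an ordinal invariant, and it gives (K1). Let $\sigma_\lambda=\sup\{\operatorname{rk}_\lhd(A')+1:A'\subseteq\lambda\}$; this ordinal is defined from $\lambda$ alone. The rank of $A'$ is its rank in $C_{A'}$, so by Lemma~\ref{lem:abs} and (A1) it is the same in all inner models containing $A'$. Let $A,B\subseteq\lambda$ with $L[A]\subseteq L[B]$, and suppose that $L[B]$ has a real dominating the reals of $L[A]$. For every $A'\in P(\lambda)\cap L[A]$ we have $A'\in L[B]$ and $L[A']\subseteq L[A]$, so $A'\lhd B$ by Lemma~\ref{lem:dom}. Hence $\operatorname{rk}_\lhd(B)\ge\sigma_\lambda^{L[A]}$ and $\sigma_\lambda^{L[B]}\ge\operatorname{rk}_\lhd(B)+1>\sigma_\lambda^{L[A]}$. For $\alpha=\sigma_\lambda^{L[A]}$, the formula ``$\sigma_\lambda=\alpha$'' holds in $L[A]$ and fails in $L[B]$.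
\end{example}

The example needs a single set $B\subseteq\lambda$ that lies $\lhd$-above all subsets of $\lambda$ in the smaller model. For a general extension $V\subseteq V[G]$ with a dominating real $d$, each $A'\in P(\lambda)\cap V$ lies below a set coding $A'$ and $d$, but this gives no strict increase if $\sigma_\lambda^V$ is a limit ordinal. A nonempty $Z$ may provide a top element, but $Z$ is not an ordinal parameter. We therefore rank models instead of sets, with the universe itself as the top element. The models must form a uniformly definable family that, in $V[G]$, includes $V$. The grounds are such a family.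

\section{Jumps between grounds}\label{sec:grounds}

A \emph{ground} of $V$ is an inner model $U$ such that $V=U[g]$ for some $g$ that is generic over $U$ for a preorder in $U$. We quote two theorems. The first says that grounds are uniformly definable, so that one can quantify over them.

\begin{theorem}[Laver, Woodin; Fuchs--Hamkins--Reitz \cite{FHR}]\label{thm:F1}
There is a formula defining classes $W_r$, $r\in V$, such that, provably in ZFC, each $W_r$ is a ground of $V$ with $r\in W_r$. Moreover, whenever $U\models\mathrm{ZFC}$ and $g$ is generic over $U$ for a preorder in $U$, then $U=(W_r)^{U[g]}$ for some $r\in U$. In particular $U$ is definable in $U[g]$, and every ground of $V$ is some $W_r$.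
\end{theorem}

The second is the strong downward directed grounds hypothesis, a theorem of ZFC.

\begin{theorem}[Usuba \cite{Usuba}]\label{thm:F2}
For every set $X$ there is a ground $W$ of $V$ with $W\subseteq\bigcap_{r\in X}W_r$.
\end{theorem}

For grounds $U,U'$ of $V$ write $U\prec U'$ if $U\subseteq U'$ and $U'$ jumps over $U$.

\begin{theorem}[ZFC]\label{thm:wf}
There is no sequence $\langle r_n:n<\omega\rangle$ with $W_{r_{n+1}}\prec W_{r_n}$ for all $n$.
\end{theorem}

To reduce this to Proposition~\ref{prop:LZA} we must replace each $W_{r_n}$ by a model $L[Z,A_n]$ with the same reals, where $Z$ and $\lambda$ do not depend on $n$ and $A_{n+1}\in L[Z,A_n]$. The last requirement is the delicate one. It is easy to code the reals of $W_{r_n}$ by a set $A_n$, but to capture $A_{n+1}$ the model $L[Z,A_n]$ should contain all subsets of $\lambda$ in $W_{r_n}$, and these cannot be listed by a subset of $\lambda$. Theorem~\ref{thm:F2} resolves this. All the $W_{r_n}$ lie between $V$ and one ground $W$; the set $Z$ will list the names in $W$, once and for all, and $A_n$ will be a generic filter with which to evaluate them. For $\tau\subseteq\lambda\times\lambda$ and $A\subseteq\lambda$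 let
\[
\tau[A]=\{\alpha:\exists\beta\in A\ (\beta,\alpha)\in\tau\}.
\]

\begin{lemma}\label{lem:trace}
Let $W$ be a ground of $V$. There is an infinite cardinal $\lambda$ of $W$ such that for every inner model $N$ with $W\subseteq N$ there is $A\subseteq\lambda$ with
\begin{equation}\label{eq:trace}
P(\lambda)\cap N=\{\tau[A]:\tau\in P(\lambda\times\lambda)\cap W\}.
\end{equation}
\end{lemma}

\begin{proof}
Every preorder in $W$ has the same generic extensions as the set of nonzero elements of its Boolean completion. So $V=W[g]$ with $g$ generic over $W$ for a complete Boolean algebra $\mathbb{B}$ of $W$. Recall that $g$ is an ultrafilter on $\mathbb{B}$, that $W[g]\models\varphi(\tau^g)$ if and only if the Boolean value $[\![\varphi(\tau)]\!]$ is in $g$, and that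
\begin{equation}\label{eq:sup}
\sup S\in g\iff S\cap g\ne\emptyset\qquad\text{for all }S\subseteq\mathbb{B}\text{ with }S\in W.
\end{equation}
Let $\lambda$ be an infinite cardinal of $W$ and $e\in W$ an injection of $\mathbb{B}$ into $\lambda$.

Let $N\supseteq W$ be an inner model. In $N$, enumerate $P(\lambda)\cap N$ as $\langle X_\xi:\xi<\nu\rangle$ and let $Y$ be the set of ordinals coding $\{(\xi,\alpha):\alpha\in X_\xi\}$ as in (A3). Every inner model that contains $Y$ contains each $X_\xi$. Let $\theta$ be an ordinal with $Y\subseteq\theta$ and let $\dot Y\in W$ be a name with $\dot Y^g=Y$. We form the complete subalgebra generated by the information in $Y$. In $W$, let $D_0=\{[\![\check\alpha\in\dot Y]\!]:\alpha<\theta\}$; let $D_{\xi+1}$ consist of the elements of $D_\xi$, the complements $-c$ for $c\in D_\xi$, and the suprema $\sup S$ for $S\in P(D_\xi)\cap W$; and take unions at limits. The $D_\xi$ are increasing subsets of $\mathbb{B}$, so $D_{\eta+1}=D_\eta$ for some $\eta$. The set $\mathbb{D}=D_\eta\in W$ is closed under complements and under suprema, taken in $\mathbb{B}$, of its subsets in $W$, so it is a complete subalgebra of $\mathbb{B}$ in $W$. Let $h=g\cap\mathbb{D}$.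

\emph{$h\in N$.} The sequences $\langle D_\xi:\xi\le\eta\rangle$ and $\langle P(D_\xi)\cap W:\xi\le\eta\rangle$ and the operations of $\mathbb{B}$ are sets in $W\subseteq N$. In $N$, let $h_0=\{[\![\check\alpha\in\dot Y]\!]:\alpha\in Y\}$,
\[
h_{\xi+1}=h_\xi\cup\{-c:c\in D_\xi\setminus h_\xi\}\cup\{\sup S:S\in P(D_\xi)\cap W,\ S\cap h_\xi\ne\emptyset\},
\]
with unions at limits. By induction $h_\xi=g\cap D_\xi$: we have $[\![\check\alpha\in\dot Y]\!]\in g$ if and only if $\alpha\in Y$; we have $-c\in g$ if and only if $c\notin g$; and \eqref{eq:sup} handles suprema. So $h=h_\eta\in N$.

\emph{$h$ is $\mathbb{D}$-generic over $W$.} It is an ultrafilter on $\mathbb{D}$. If $E\in W$ is dense in $\mathbb{D}\setminus\{0\}$, then $\sup E\in\mathbb{D}$, and $\sup E=1$ because otherwise $E$ would have an element below $-\sup E$. By \eqref{eq:sup}, $E$ meets $g$, hence $h$.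

\emph{$P(\lambda)\cap N=P(\lambda)\cap W[h]$.} By minimality $W[h]\subseteq N$. Also $Y=\{\alpha<\theta:[\![\check\alpha\in\dot Y]\!]\in h\}\in W[h]$, so every $X_\xi$ is in $W[h]$.

Now let $A=e[h]\in N$. Every $\tau[A]$ with $\tau\in W$ is in $N$. Conversely, let $X\in P(\lambda)\cap N$, write $X=\dot X^{h}$ for a $\mathbb{D}$-name $\dot X\in W$, and let
\[
\tau=\{(e(b),\alpha):b\in\mathbb{D},\ \alpha<\lambda,\ b\le[\![\check\alpha\in\dot X]\!]_{\mathbb{D}}\}\in W.
\]
Since $e$ is injective, $\alpha\in\tau[A]$ if and only if some $b\in h$ is below $[\![\check\alpha\in\dot X]\!]_{\mathbb{D}}$, that is, if and only if $\alpha\in X$. So $X=\tau[A]$.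
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wf}]
Suppose there is such a sequence, and put $V_n=W_{r_n}$. By Theorem~\ref{thm:F2} there is a ground $W$ with $W\subseteq V_n$ for all $n$. Let $\lambda$ be as in Lemma~\ref{lem:trace}. By Theorem~\ref{thm:F1}, the statement that \eqref{eq:trace} holds for $N=W_{r_n}$ and $A$ is first-order in $n$ and $A$, with parameters. So we can choose a sequence $\langle A_n:n<\omega\rangle$ such that \eqref{eq:trace} holds for $V_n$ and $A_n$. Taking for $\tau$ the identity relation on $\lambda$ shows that $A_n\in V_n$.

In $W$, enumerate $P(\lambda\times\lambda)\cap W$ as $\langle\tau_\xi:\xi<\mu\rangle$ and let $Z\in W$ be a set of ordinals coding $\{(\xi,\beta,\alpha):(\beta,\alpha)\in\tau_\xi\}$. Then every $\tau_\xi$ is in $L[Z,A_n]$, so $P(\lambda)\cap V_n\subseteq L[Z,A_n]$ by \eqref{eq:trace}. Also $L[Z,A_n]\subseteq V_n$, since $Z,A_n\in V_n$. Reals are coded by subsets of $\omega\subseteq\lambda$, so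
\[
P(\lambda)\cap V_n=P(\lambda)\cap L[Z,A_n]\quad\text{and}\quad\omega^\omega\cap V_n=\omega^\omega\cap L[Z,A_n].
\]
Now $A_{n+1}\in P(\lambda)\cap V_{n+1}\subseteq P(\lambda)\cap V_n\subseteq L[Z,A_n]$. Since $V_n$ jumps over $V_{n+1}$ and jumping depends only on the reals, $L[Z,A_n]$ jumps over $L[Z,A_{n+1}]$. Thus $A_{n+1}\lhd A_n$ for all $n$, contradicting Proposition~\ref{prop:LZA}.
\end{proof}

\section{Grounds by forcings of bounded size}\label{sec:kappa}

Two things are missing before we can speak of the rank of $V$. First, the recursion that defines ranks produces ordinals only if each element has a set of predecessors, and $\prec$ is a relation on a family indexed by a proper class. Second, we must compare the rank of $V$ computed in $V$ with the rank of $V$ computed in $V[G]$. Both points are settled by bounding the size of the forcings. The bound $\kappa$ may be collapsed by the forcings under consideration, so we phrase the bound in a way that does not mention cardinality. Fix an infinite ordinal $\kappa$.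

\begin{definition}\label{def:kground}
Let $U\subseteq U'$ be models of ZFC with the same ordinals. $U$ is a \emph{$\kappa$-ground} of $U'$ if there are a preorder $\mathbb{P}\in U$ with underlying set $\kappa$ and a $\mathbb{P}$-generic $g$ over $U$ with $U'=U[g]$.
\end{definition}

The relation ``$W_r$ is a $\kappa$-ground of $W_s$'' is definable from $\kappa$: it says that there are a preorder $\mathbb{P}\in W_r$ on $\kappa$ and a $g\subseteq\kappa$, $\mathbb{P}$-generic over $W_r$, such that $W_r\cup\{g\}\subseteq W_s$ and every element of $W_s$ is the $g$-value of a name in $W_r$. With $V$ in place of $W_s$, the same formula defines the class of $r$ such that $W_r$ is a $\kappa$-ground of $V$.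

\begin{lemma}\label{lem:pull}
If $\mathbb{Q}\in U$ is a nonempty preorder with $|\mathbb{Q}|^U\le|\kappa|^U$ and $h$ is $\mathbb{Q}$-generic over $U$, then $U$ is a $\kappa$-ground of $U[h]$. In particular every model of ZFC is a $\kappa$-ground of itself.
\end{lemma}

\begin{proof}
Let $s\colon\kappa\to\mathbb{Q}$ be a surjection in $U$, and let $\mathbb{P}$ be the preorder on $\kappa$ in which $\alpha$ is below $\beta$ if and only if $s(\alpha)\le s(\beta)$. Then $g=s^{-1}[h]$ is a filter on $\mathbb{P}$. If $E\in U$ is dense in $\mathbb{P}$, then $s[E]$ is dense in $\mathbb{Q}$, so $s(\alpha)\in h$ for some $\alpha\in E$, and $\alpha\in g$. Since $h=s[g]$, minimality gives $U[g]=U[h]$. For the last statement take $\mathbb{Q}$ with one element.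
\end{proof}

This is the reason for allowing preorders: $s$ need not be injective.

\begin{lemma}[Transitivity]\label{lem:trans}
If $U$ is a $\kappa$-ground of $U'$ and $U'$ is a $\kappa$-ground of $U''$, then $U$ is a $\kappa$-ground of $U''$.
\end{lemma}

\begin{proof}
Let $U'=U[g]$ and $U''=U'[h]$, where $g$ is generic for a preorder $\mathbb{P}\in U$ on $\kappa$ and $h$ is generic for a preorder $\mathbb{Q}\in U'$ on $\kappa$. By the maximum principle there is a name $\dot{\mathbb{Q}}\in U$ with $\dot{\mathbb{Q}}^g=\mathbb{Q}$ such that every condition forces $\dot{\mathbb{Q}}$ to be a preorder on $\check\kappa$: modify any name for $\mathbb{Q}$ to name the trivial preorder whenever it does not name a preorder on $\kappa$. In $U$, define a relation on $\kappa\times\kappa$ by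
\[
(p,\alpha)\le(q,\beta)\iff p\le_{\mathbb{P}}q\text{ and }p\Vdash\check\alpha\le_{\dot{\mathbb{Q}}}\check\beta.
\]
It is reflexive and transitive because every condition forces $\le_{\dot{\mathbb{Q}}}$ to be so and $p$ forces whatever a weaker condition forces. Call this preorder $\mathbb{R}$. We show that $g\times h$ is $\mathbb{R}$-generic over $U$.

\emph{Upward closed.} If $(p,\alpha)\in g\times h$ and $(p,\alpha)\le(q,\beta)$, then $q\in g$. Since $p\in g$, we have $\alpha\le_{\mathbb{Q}}\beta$, so $\beta\in h$.

\emph{Directed.} Given $(p,\alpha),(q,\beta)\in g\times h$, pick $\gamma\in h$ below $\alpha$ and $\beta$. Some condition in $g$ forces that $\check\gamma$ is below $\check\alpha$ and $\check\beta$; let $r\in g$ extend this condition and $p$ and $q$. Then $(r,\gamma)\in g\times h$ is below both given pairs.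

\emph{Generic.} Let $D\in U$ be dense in $\mathbb{R}$ and let $E=\{\beta:\exists p\in g\ (p,\beta)\in D\}\in U[g]$. We claim that $E$ is dense in $\mathbb{Q}$. Given $\alpha<\kappa$, let $D_\alpha\in U$ be the set of $p'$ for which there is $\beta$ with $(p',\beta)\in D$ and $p'\Vdash\check\beta\le_{\dot{\mathbb{Q}}}\check\alpha$. It is dense in $\mathbb{P}$: given $p$, extend $(p,\alpha)$ to some $(p',\beta)\in D$. So some $p'\in g$ is in $D_\alpha$, and the corresponding $\beta$ is in $E$ and below $\alpha$. Hence $h$ meets $E$ in some $\beta$, and for a $p\in g$ with $(p,\beta)\in D$ we have $(p,\beta)\in(g\times h)\cap D$.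

The sets $g$ and $h$ are the projections of $g\times h$, so $U[g\times h]=U[g][h]=U''$ by minimality. Since $|\kappa\times\kappa|^U=|\kappa|^U$, Lemma~\ref{lem:pull} applies.
\end{proof}

The next lemma shows that there is only a set of $\kappa$-grounds: such a ground is determined by a bounded part of itself. Let $\delta=|\kappa|^+$, the least cardinal of $V$ above $\kappa$.

\begin{lemma}[Laver, Hamkins, Reitz]\label{lem:set}
If $U,U'$ are $\kappa$-grounds of $V$ with $P(\delta)\cap U=P(\delta)\cap U'$, then $U=U'$. Consequently there is a set $I$ such that every $\kappa$-ground of $V$ is $W_r$ for some $r\in I$.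
\end{lemma}

\begin{proof}
The cardinal $\delta$ is regular in $V$. Call a set of ordinals \emph{small} if its order type is less than $\delta$. Since $\delta$ is a cardinal of every inner model $N$, a set of ordinals $a\in N$ is small if and only if $|a|^N<\delta$; so smallness does not depend on the model. Let $U$ be a $\kappa$-ground of $V$, say $V=U[g]$ with $g$ generic for $\mathbb{P}\in U$ on $\kappa$. By the chain condition, $U$ and $V$ have the same cardinals above $\kappa$; in particular $(\delta^+)^U=(\delta^+)^V$. We need two further properties of $U$.

\emph{Cover: every small set of ordinals $X\in V$ is contained in a small set of ordinals $Y\in U$.} Let $X\neq\emptyset$ and let $f=\dot f^g$ map some $\mu<\delta$ onto $X$. In $U$, let $Y$ be the set of ordinals $\xi$ such that $p\Vdash\dot f(\check\imath)=\check\xi$ for some $i<\mu$ and $p\in\mathbb{P}$. Each pair $(i,p)$ contributes at most one $\xi$, so $|Y|^U\le|\mu\times\kappa|^U<\delta$, and $X\subseteq Y$ by the truth lemma.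

\emph{Approximation: if $X\in V$ is a set of ordinals and $X\cap a\in U$ for all small $a\in U$, then $X\in U$.} Let $X=\dot X^g\subseteq\theta$. Call $q\in\mathbb{P}$ \emph{decisive} if it decides ``$\check\alpha\in\dot X$'' for every $\alpha<\theta$. In $U$, pick for each $q$ that is not decisive an $\alpha_q<\theta$ such that $q$ does not decide ``$\check\alpha_q\in\dot X$'', and let $a$ be the set of these $\alpha_q$. Then $|a|^U\le|\kappa|^U$, so $a$ is small and $c=X\cap a\in U$. Some $q\in g$ forces $\dot X\cap\check a=\check c$. This $q$ decides ``$\check\alpha\in\dot X$'' for all $\alpha\in a$, so it is decisive, since otherwise $\alpha_q\in a$ would be undecided. Therefore $X=\{\alpha<\theta:q\Vdash\check\alpha\in\dot X\}\in U$.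

Now let $U,U'$ be $\kappa$-grounds with $P(\delta)\cap U=P(\delta)\cap U'$. We first show that they have the same small sets. Let $a\in U$ be small, $a\subseteq\theta$. To move $a$ into $U'$ we want to code it by a subset of $\delta$, with a coding map that belongs to both models; for this we need a set $b\supseteq a$ of size at most $\delta$ in both models. In $V$, choose small sets $a_i\subseteq\theta$ by recursion on $i<\delta$: the set $a\cup\bigcup_{j<i}a_j$ is small because $\delta$ is regular, and we let $a_i$ be a small cover of it, in $U$ if $i$ is even and in $U'$ if $i$ is odd. Let $b=\bigcup_{i<\delta}a_i$. If $c\in U$ is small, then by regularity $c\cap b\subseteq a_i$ for some even $i$, so $c\cap b=c\cap a_i\in U$. By approximation $b\in U$. With odd $i$ in place of even $i$, the same argument gives $b\in U'$.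

Let $\pi\colon b\to\eta$ be the order isomorphism of $b$ with an ordinal; $\pi\in U\cap U'$. Since $|b|\le\delta$, we have $\eta<(\delta^+)^V=(\delta^+)^U$, so $U$ has an injection $f\colon\eta\to\delta$. The relation $R=\{(f(\xi),f(\zeta)):\xi\le\zeta<\eta\}$ is coded by a subset of $\delta$ in $U$, by (A3), so $R\in U'$. It well-orders the range of $f$, and $f$ is the unique isomorphism of $(\eta,\le)$ onto this well-order, so $f\in U'$. The set $f[\pi[a]]$ is a subset of $\delta$ in $U$, hence in $U'$, and $a$ is its preimage under the injection $f\circ\pi\in U'$. So $a\in U'$. By symmetry, $U$ and $U'$ have the same small sets.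

Let $X\in U$ be any set of ordinals. If $c\in U'$ is small, then $c\in U$, so $X\cap c$ is a small set in $U$, hence in $U'$. By approximation for $U'$, $X\in U'$. By symmetry $U$ and $U'$ have the same sets of ordinals, and $U=U'$ by (A3).

For the last statement, use Collection to find a set $I$ that contains, for each $S\subseteq P(\delta)$ of the form $P(\delta)\cap W_r$ with $W_r$ a $\kappa$-ground, one such $r$.
\end{proof}

\section{The rank $\rho_\kappa$}\label{sec:rank}

For $\kappa$-grounds $U_1,U_2$ of $V$ let
\[
U_1\prec_\kappa U_2\iff U_1\text{ is a }\kappa\text{-ground of }U_2\text{ and }U_2\text{ jumps over }U_1.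
\]
We ask that $U_1$ be a $\kappa$-ground of $U_2$, and not merely a subclass, so that $U_2$ can recognize its predecessors from the inside; this is what makes Lemma~\ref{lem:local} work.

To treat the $\kappa$-grounds as elements of a set, represent $U$ by its \emph{code} $P(\delta)\cap U$. By Lemma~\ref{lem:set}, distinct $\kappa$-grounds have distinct codes. The set $\mathcal{C}_\kappa\subseteq P(P(\delta))$ of all codes is definable from $\kappa$, and so is the relation on $\mathcal{C}_\kappa$ that holds between $S_1$ and $S_2$ if there are $r_1,r_2$ such that $W_{r_i}$ is a $\kappa$-ground of $V$ with code $S_i$ and $W_{r_1}\prec_\kappa W_{r_2}$. We denote this relation by $\prec_\kappa$ as well. It is well-founded. Otherwise there is an infinite descending sequence of codes; choosing indices $r_n\in I$ for them gives $W_{r_{n+1}}\prec_\kappa W_{r_n}$, hence $W_{r_{n+1}}\prec W_{r_n}$, for all $n$, which contradicts Theorem~\ref{thm:wf}.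

\begin{definition}\label{def:rho}
For a $\kappa$-ground $U$ of $V$, let $\rho^V_\kappa(U)$ be the rank of the code of $U$ in $(\mathcal{C}_\kappa,\prec_\kappa)$. Let $\rho_\kappa=\rho_\kappa^V(V)$; this is defined since $V$ is a $\kappa$-ground of itself, with code $P(\delta)$.
\end{definition}

The statement ``$\rho_\kappa=\alpha$'' says that there is a function $\rho$ from $\mathcal{C}_\kappa$ to the ordinals with $\rho(S)=\sup\{\rho(S')+1:S'\prec_\kappa S\}$ for all $S\in\mathcal{C}_\kappa$ and $\rho(P(\delta))=\alpha$. This is a first-order formula whose only parameters are the ordinals $\kappa$ and $\alpha$. For example, $\rho_\kappa^L=0$: every inner model contains $L$, so $L$ is its own only ground, and it does not jump over itself.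

\begin{lemma}[Locality]\label{lem:local}
If $U$ is a $\kappa$-ground of $V$, then $\rho_\kappa^V(U)=\rho_\kappa^U$.
\end{lemma}

\begin{proof}
Let $\mathcal{G}$ be the family of those $\kappa$-grounds of $V$ that are $\kappa$-grounds of $U$. It contains $U$ by Lemma~\ref{lem:pull}.

\emph{$\mathcal{G}$ is the family of models that $U$ regards as its $\kappa$-grounds.} If $U_1\in\mathcal{G}$, then $U=U_1[g]$ for a suitable $g\in U$, so $U_1=(W_s)^U$ for some $s$ by Theorem~\ref{thm:F1}. The formula saying that $U_1$ is a $\kappa$-ground of $U$ quantifies only over $U_1$ and $U$, so it holds in $U$. Conversely, let $U_1=(W_s)^U$ be a $\kappa$-ground of $U$ in the sense of $U$. Then $U_1$ is definable in $V$, because $U$ is, and it is a $\kappa$-ground of $U$ in the sense of $V$ by the same observation. By Lemma~\ref{lem:trans} it is a $\kappa$-ground of $V$.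

\emph{$\mathcal{G}$ is closed under $\prec_\kappa$-predecessors in $V$.} If $U_2\in\mathcal{G}$ and $U_1\prec_\kappa U_2$, then $U_1$ is a $\kappa$-ground of $U_2$, hence of $U$ by Lemma~\ref{lem:trans}.

\emph{The relation $\prec_\kappa$ on $\mathcal{G}$ is the same in $U$ and in $V$.} For $U_1,U_2\in\mathcal{G}$, a generic $g$ with $U_2=U_1[g]$ lies in $U_2\subseteq U$. So the statement $U_1\prec_\kappa U_2$ quantifies only over $U_1$ and $U_2$ and uses the absolute function $x\mapsto\omega_1^x$.

Thus each $U_2\in\mathcal{G}$ has the same predecessors in $U$ and in $V$, and they all lie in $\mathcal{G}$. By induction along $\prec_\kappa$, $\rho_\kappa^V(U_2)=\rho_\kappa^U(U_2)$ for all $U_2\in\mathcal{G}$. Take $U_2=U$.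
\end{proof}

\begin{theorem}[ZFC]\label{thm:jump}
Let $\mathbb{P}$ be a forcing, $\kappa\ge|\mathbb{P}|$ an infinite ordinal, and $G$ $\mathbb{P}$-generic over $V$. If $V[G]$ jumps over $V$, that is, if there is a real $z\in V[G]$ with $\omega_1^{z\oplus x}>\omega_1^x$ for all reals $x\in V$, then $\rho_\kappa^{V[G]}\ge\rho_\kappa^V+1$.
\end{theorem}

\begin{proof}
We work in $V[G]$. There $V$ is a definable class by Theorem~\ref{thm:F1}, and both $V$ and $V[G]$ are $\kappa$-grounds of $V[G]$ by Lemma~\ref{lem:pull}. So $V\prec_\kappa V[G]$. The results of Sections~\ref{sec:jump} to~\ref{sec:rank} are theorems of ZFC about an arbitrary infinite ordinal $\kappa$, so they hold in $V[G]$ whether or not $\kappa$ is collapsed. By the definition of rank and Lemma~\ref{lem:local} in $V[G]$,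
\[
\rho_\kappa^{V[G]}=\rho_\kappa^{V[G]}(V[G])\ge\rho_\kappa^{V[G]}(V)+1=\rho_\kappa^V+1.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $V[G]$ has a real dominating $\omega^\omega\cap V$, then $V[G]$ jumps over $V$ by Lemma~\ref{lem:dom}, and Theorem~\ref{thm:jump} gives $\rho_\kappa^{V[G]}>\rho_\kappa^V$. Now let $\mathbb{P}$ add a dominating real, let $\kappa\ge|\mathbb{P}|$ be an infinite ordinal and let $\alpha=\rho_\kappa^V$. The formula ``$\rho_\kappa=\alpha$'' is true in $V$ and false in $V[G]$ for every $\mathbb{P}$-generic $G$; that is, $\Vdash_{\mathbb{P}}\rho_{\check\kappa}>\check\alpha$. So $V\not\equiv_{ON}V[G]$.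
\end{proof}

\begin{remark}\label{rem:hyp}
Domination enters only through Lemma~\ref{lem:dom}. Unboundedness does not give its conclusion: in Proposition~\ref{prop:cohen}, $\rho_\omega^{V[c]}=\rho_\omega^V$, so $V[c]$ does not jump over $V$ by Theorem~\ref{thm:jump}. That $\mathbb{P}$ is a set is used to choose $\kappa$. That the larger model is a forcing extension is used to make $V$ one of the models $W_r$ ranked in $V[G]$, and, through Theorem~\ref{thm:F2}, to find the common parameter $Z$ in the proof of Theorem~\ref{thm:wf}.
\end{remark}

\section{Ordinal parameters cannot be dropped}\label{sec:params}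

The formula ``$\rho_\kappa=\alpha$'' has two ordinal parameters. Some parameter is needed: a forcing that adds a dominating real can preserve all sentences. For an infinite ordinal $\gamma$, let $\operatorname{Col}(\omega,\gamma)$ be the set $\gamma^{<\omega}$ ordered by extension; it makes $\gamma$ countable. It is weakly homogeneous: given $s,t$, let $\sigma_i$ be the permutation of $\gamma$ that exchanges $s(i)$ and $t(i)$ for $i<\min(|s|,|t|)$ and the identity for larger $i$, and apply $\sigma_i$ in coordinate $i$.

\begin{proposition}\label{prop:params}
If ZFC is consistent, there are a model $V$ of ZFC and a forcing $\mathbb{P}\in V$ adding a dominating real such that $V$ and $V[h]$ satisfy the same parameter-free sentences for every $\mathbb{P}$-generic $h$ over $V$.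
\end{proposition}

\begin{proof}
Let $\alpha,\beta$ be new constants and consider the theory consisting of ZFC, $V=L$, ``$\alpha<\beta$ are infinite cardinals'', and $\varphi(\alpha)\leftrightarrow\varphi(\beta)$ for all formulas $\varphi$ of set theory with one free variable. It is finitely satisfiable in any model of ZFC $+\ V=L$: given $k$ formulas, two of any $2^k+1$ infinite cardinals agree on all of them. By compactness and the L\"owenheim--Skolem theorem it has a countable model $M$, which may be ill-founded. Let $g$ be $\operatorname{Col}(\omega,\alpha)$-generic over $M$, let $V=M[g]$, and let $\mathbb{P}=\operatorname{Col}(\omega,\beta)$, which is the same poset in $M$ and in $V$.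

\emph{$\mathbb{P}$ adds a dominating real over $V$.} In $M$, the poset $\operatorname{Col}(\omega,\alpha)$ has size $\alpha$, so it preserves $\alpha^+$, and by GCH it has at most $(2^\alpha)^{\aleph_0}=\alpha^+$ nice names for subsets of $\omega$. Hence $V\models2^{\aleph_0}=\aleph_1=(\alpha^+)^M\le\beta$. In $V[h]$ the ordinal $\beta$ is countable, so the reals of $V$ can be listed as $r_0,r_1,\dots$, and $d(n)=\max_{i\le n}r_i(n)$ dominates all of them.

\emph{$V[h]$ is a $\operatorname{Col}(\omega,\beta)$-extension of $M$.} In $M$, the pairs $(s,t)$ with $|s|=|t|$ are dense in $\operatorname{Col}(\omega,\alpha)\times\operatorname{Col}(\omega,\beta)$, and they form a poset isomorphic to $(\alpha\times\beta)^{<\omega}$, hence to $\beta^{<\omega}$ by a bijection of $\alpha\times\beta$ with $\beta$. By the product lemma, $V[h]=M[g']$ with $g'$ $\operatorname{Col}(\omega,\beta)$-generic over $M$.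

Let $\sigma$ be a sentence and let $\varphi_\sigma(v)$ say that every condition of $\operatorname{Col}(\omega,v)$ forces $\sigma$. By \eqref{eq:homog} for $g$ and for $g'$ and by the choice of $M$,
\[
V\models\sigma\iff M\models\varphi_\sigma(\alpha)\iff M\models\varphi_\sigma(\beta)\iff V[h]\models\sigma.\qedhere
\]
\end{proof}

In this example one ordinal parameter already detects the forcing: ``$\beta$ is countable'' is false in $V$ and true in $V[h]$.

\begin{thebibliography}{9}

\bibitem{FHR}
Fuchs, Hamkins and Reitz,
\emph{Set-theoretic geology},
Ann. Pure Appl. Logic 166 (2015).

\bibitem{Robinson}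
Cayley Robinson,
\emph{Dominating Reals and Ordinal Theories},
arXiv:2608.28871 (2026).

\bibitem{Usuba}
Usuba,
\emph{The downward directed grounds hypothesis and very large cardinals},
J. Math. Log. 17 (2017).

\end{thebibliography}
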